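\title{Monadically stable classes of bounded path-clique-width that are not transductions of product structure}

\begin{abstract}
Let $\mathcal P$ be the class of all paths. We construct a nowhere dense, hence monadically stable, graph class of $\mathcal P$-clique-width at most $5$ that cannot be obtained by any first-order transduction from a class of subgraphs of strong products $P\boxtimes M$, where $P$ is a path and $M$ has bounded tree-width. This answers a question of Hlin\v{e}n\'y and Jedelsk\'y in the negative. The main tool concerns blow-ups of a connected graph $G_0$ along an elimination tree: if a large blow-up of $G_0$ is induced in the output of a fixed transduction on a subgraph of $Q\boxtimes M$, with $Q$ of bounded degree and $M$ of bounded tree-width, then the tree-width of $G_0$ is bounded. We also obtain a dichotomy for classes closed under blow-ups, a sharp threshold in terms of layerings, and a second counterexample that is $K_6$-minor-free and is built by linear expressions.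
\end{abstract}

\section{Introduction}\label{sec:intro}

There are two ways to say that a graph is tree-like apart from one linear direction. The first, product structure, embeds the graph in the strong product of a path and a graph of bounded tree-width; it applies to sparse graphs only. The second, $\mathcal H$-clique-width for a class $\mathcal H$ of paths, builds the graph by a clique-width expression in which every vertex also has a position on a path, and edges are added only between adjacent positions; it allows dense graphs. First-order transductions produce dense graphs from sparse ones, so it is natural to ask whether the second notion reduces to the first by a transduction once the obvious obstruction, a definable linear order, is excluded. We show that it does not.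

\subsection{The question}\label{sec:question}

All graphs are finite, and they are simple unless called loop graphs. A \emph{loop graph} is a simple graph in which each vertex may carry a loop; we write $vw\in E(H)$ also when $v=w$ carries a loop. We write $[k]=\{1,\dots,k\}$.

\paragraph{Tree-width and product structure.}
A \emph{tree decomposition} of a graph $M$ is a tree whose nodes carry subsets of $V(M)$, the \emph{bags}, such that every vertex and every edge of $M$ lies in a bag and the nodes whose bags contain a given vertex form a subtree. Its width is the largest size of a bag minus one, and $\operatorname{tw}(M)$ is the least width of a tree decomposition of $M$. A graph $G_0$ is a \emph{minor} of $M$ if there are pairwise disjoint nonempty sets $Z(u)\subseteq V(M)$, $u\in V(G_0)$, each inducing a connected subgraph, with an edge of $M$ between $Z(u)$ and $Z(v)$ whenever $uv\in E(G_0)$. It is a \emph{depth-$d$ minor} if moreover each branch set $Z(u)$ has a center within distance $d$, in $M[Z(u)]$, of all its vertices. The \emph{strong product} $Q\boxtimes M$ has vertex set $V(Q)\times V(M)$; distinct vertices $(p,m)$ and $(p',m')$ are adjacent if $p,p'$ are equal or adjacent in $Q$ and $m,m'$ are equal or adjacent in $M$. We use three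 elementary facts.
\begin{itemize}
\item[(T1)] Tree-width does not increase under taking minors, it is the maximum over the components, and a nonempty graph of tree-width at most $t$ has a vertex of degree at most $t$. Hence $\operatorname{tw}(K_m)\ge m-1$ and $\operatorname{tw}(K_{n,n})\ge n$.
\item[(T2)] If $|V(Q)|\le h$, then $\operatorname{tw}(Q\boxtimes M)\le h(\operatorname{tw}(M)+1)-1$: replace each bag $X$ by $V(Q)\times X$.
\item[(T3)] If $\Delta(Q)\le\Delta$, then a ball of radius $s$ in $Q$ has at most $1+\Delta+\dots+\Delta^s\le(\Delta+1)^s$ vertices.
\end{itemize}
A graph class $\mathcal C$ admits the \emph{traditional product structure} (briefly, \emph{product structure}) if there is a constant $t$ such that every $G\in\mathcal C$ is a subgraph of $P\boxtimes M$ for some path $P$ and some graph $M$ with $\operatorname{tw}(M)\le t$. Every class of bounded tree-width qualifies (take $P=K_1$), and so does the class of grids, since the $n\times n$ grid is a subgraph of the strong product of two paths.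

\paragraph{$\mathcal H$-clique-width.}
Let $H$ be a loop graph and $k\ge1$. A \emph{$k$-labeled graph over $H$} is a graph in which every vertex carries a label $(i,v)$ with $i\in[k]$ and $v\in V(H)$; several vertices may carry the same label. We call $i$ the \emph{tag} and $v$ the \emph{position} of the vertex. Such graphs are built by \emph{expressions} made of four operations:
\begin{enumerate}
\item[(1)] create a single vertex with label $(i,v)$;
\item[(2)] take the disjoint union of two labeled graphs;
\item[(3)] \emph{join} two tags $i\ne j$: add all edges between vertices labeled $(i,v)$ and vertices labeled $(j,w)$, over all pairs $(v,w)$ with $vw\in E(H)$;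
\item[(4)] \emph{retag} $i\to j$: replace every label $(i,v)$ by $(j,v)$, for all $v\in V(H)$.
\end{enumerate}
For a class $\mathcal H$ of loop graphs, the \emph{$\mathcal H$-clique-width} of a graph $G$ is the least $k$ such that, for some $H\in\mathcal H$, the graph $G$ is built by an expression with labels from $[k]\times V(H)$. A class has \emph{bounded} $\mathcal H$-clique-width if one $k$ works for all its members. When $\mathcal H$ consists of a single vertex with a loop, positions impose no restriction, and this is the ordinary \emph{clique-width}.

\paragraph{Transductions.}
An \emph{FO transduction} $\tau$ is given by a number $c\ge1$, a finite set of unary predicates (colors), and first-order formulas $\delta(x)$ and $\varphi(x,y)$ that may use adjacency, the colors and a binary relation $\sim$. Its \emph{outputs} on a graph $G$ are obtained as follows: take $c$ disjoint copies of $G$, let $\sim$ link the copies of the same vertex, color the vertices arbitrarily, and form the graph whose vertices are the elements satisfying $\delta$ and whose adjacency is given by $\varphi$. For loop graphs, $\varphi(x,x)$ defines the loops; for simple graphs, $\varphi$ is symmetrized and made irreflexive. A class $\mathcal D$ is \emph{obtained from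 $\mathcal C$ by $\tau$} if every member of $\mathcal D$ is an output of $\tau$ on a member of $\mathcal C$. For example, with $c=1$ and $\delta$ always true, the formula $E(x,y)$ gives the identity transduction and $\neg E(x,y)$ gives complementation.

\paragraph{Monadic stability.}
A graph class $\mathcal G$ is \emph{monadically stable} if there is no FO formula $\varphi(\bar x,\bar y)$, over graphs with finitely many colors, such that for every $n$ some coloring of some graph in $\mathcal G$ contains tuples $\bar a_1,\dots,\bar a_n$ with $\varphi(\bar a_i,\bar a_j)$ true exactly when $i<j$. Equivalently, the class of all finite linear orders cannot be obtained from $\mathcal G$ by an FO transduction. A class is \emph{nowhere dense} if for every $d$ there is an $m$ such that $K_m$ is not a depth-$d$ minor of any member. We use the following theorem of Adler and Adler~\cite{AA}, based on the work of Podewski and Ziegler~\cite{PZ}.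

\begin{theorem}[\cite{AA,PZ}]\label{thm:AA}
Every nowhere dense graph class is monadically stable.
\end{theorem}

The following question was posed by Hlin\v{e}n\'y and Jedelsk\'y~\cite{HJ}.

\medskip
\noindent\textbf{Question.} \emph{Let $\sigma$ be an FO transduction and let $\mathcal P^\sigma$ be the class of loop graphs obtained by $\sigma$ from the class $\mathcal P$ of all paths. Let $\mathcal G$ be a monadically stable graph class of bounded $\mathcal P^\sigma$-clique-width. Is there always an FO transduction $\tau$ such that $\mathcal G$ is obtained by $\tau$ from a class that admits product structure?}

\subsection{Why one might expect a positive answer}\label{sec:guess}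

Positions never change during an expression, which gives a product-like description of $\mathcal H$-clique-width.

\begin{proposition}\label{prop:intersection}
A graph $G$ has $\mathcal H$-clique-width at most $k$ if and only if there are $H\in\mathcal H$, a map $\eta\colon V(G)\to V(H)$ and a graph $M$ on $V(G)$ of clique-width at most $k$ such that $E(G)=\{zz'\in E(M):\eta(z)\eta(z')\in E(H)\}$.
\end{proposition}

\begin{proof}
An expression over $H$ determines the position map $\eta$ and, after erasing positions, an ordinary expression with the same tags, which builds some graph $M$; conversely an expression for $M$ and a map $\eta$ determine an expression over $H$. In both directions, $zz'$ is an edge of the graph built over $H$ exactly when some join acts on the current tags of $z$ and $z'$, that is $zz'\in E(M)$, and $\eta(z)\eta(z')\in E(H)$.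
\end{proof}

Let $\mathcal P^\circ$ be the class of \emph{reflexive} paths, with a loop at every vertex; this is $\mathcal P^\sigma$ for the transduction $\sigma$ given by $E(x,y)\vee x=y$. An induced subgraph $G$ of $P\boxtimes M_0$ has the form in Proposition~\ref{prop:intersection}: $H$ is the reflexive version of $P$, $\eta$ is the first coordinate, and $M$ arises from an induced subgraph of $M_0$ by replacing vertices with cliques. A clique can be built with two tags wherever an expression creates a vertex, and graphs of bounded tree-width have bounded clique-width~\cite{CE}. So $\mathcal P^\circ$-clique-width is the analogue of product structure in which the tree-like factor has bounded clique-width instead of bounded tree-width.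

Stability cannot be dropped from the Question. Classes with product structure are nowhere dense (Lemma~\ref{lem:layers} below), hence monadically stable, and a composition of transductions is a transduction; so every class obtained by a transduction from product structure is monadically stable. On the other hand, the half graphs, with vertices $a_1,\dots,a_n,b_1,\dots,b_n$ and edges $a_ib_j$ for $i\le j$, have clique-width at most $3$ (for $i=n,\dots,1$ create $b_i$ with tag $1$, create $a_i$ with tag $2$, join $1$ and $2$, retag $2\to3$), while strict inclusion of neighborhoods defines a linear order on the $a_i$.

One may therefore hope that, for a stable class, the factor $M$ in Proposition~\ref{prop:intersection} can be encoded in a graph of bounded tree-width while the path coordinate is kept. The weak point is that stability is assumed for $G$ and not for $M$. In our example $M$ contains long definable orders, and only the intersection with the path coordinate makes $G$ sparse (Remark~\ref{rem:unstableM}).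

\subsection{Blow-ups and the main results}\label{sec:results}

In a rooted forest, $u$ is an \emph{ancestor} of $v$, and $v$ a \emph{descendant} of $u$, if $u\neq v$ and $u$ lies on the path from a root to $v$; a \emph{chain} is a set of pairwise comparable vertices. An \emph{elimination forest} of a graph $G_0$ is a rooted forest on $V(G_0)$ such that every edge of $G_0$ joins two comparable vertices; an \emph{elimination tree} is an elimination forest with one root. The edges of the forest need not be edges of $G_0$.

\begin{definition}\label{def:blowup}
Let $G_0$ be a connected graph with an elimination tree $T_0$, let $\operatorname{depth}(v)$ be the number of vertices on the path of $T_0$ from the root to $v$, and let $N\ge1$. The \emph{blow-up} $G_0^{(N)}$ has the vertices $(v,s)$ with $v\in V(G_0)$ and $s\in[N]^{\operatorname{depth}(v)}$; we call $(v,s)$ a \emph{copy} of $v$. If $u$ is an ancestor of $v$, then $(u,s)$ and $(v,s')$ are adjacent if and only if $uv\in E(G_0)$ and $s$ is a prefix of $s'$. For $v$ not the root, the parent of $(v,s)$ is $(\operatorname{parent}(v),s^-)$, where $s^-$ is $s$ without its last letter; this defines the \emph{blow-up forest}. The \emph{family} of $(v,s)$ is $\{(v,s^-k):k\in[N]\}$.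
\end{definition}

Informally, every subtree of $T_0$ is replaced, recursively, by $N$ copies of itself. In the blow-up forest, $(u,s)$ is an ancestor of $(v,s')$ exactly when $u$ is an ancestor of $v$ and $s$ is a prefix of $s'$. So two vertices of $G_0^{(N)}$ are adjacent if and only if they are comparable in the blow-up forest and are copies of adjacent vertices of $G_0$; in particular the blow-up forest is an elimination forest. The children of a copy of $u$ form one full family of $N$ copies of $v$ for each child $v$ of $u$, and the $N$ roots form one more family. For instance, $G_0^{(1)}=G_0$, and $K_2^{(N)}$ is a disjoint union of $N$ stars $K_{1,N}$.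

For $n\ge1$ let $\Gamma_n$ be the graph with vertices $x_i$ and $q_{j,i}$ for $i,j\in[n]$, and with edges $x_iq_{j,i}$ (all $i,j$) and $q_{j,i}q_{j,i+1}$ ($i<n$); see Figure~\ref{fig:gamma}. It is connected; $\Gamma_1=K_2$ and $\Gamma_2$ is a $6$-cycle. We always use the elimination tree that consists of the chain $x_1,\dots,x_n$, rooted at $x_1$, and below $x_n$ the $n$ chains $q_{j,1},\dots,q_{j,n}$. Contracting each path $q_{j,1}\cdots q_{j,n}$ gives a $K_{n,n}$-minor, so $\operatorname{tw}(\Gamma_n)\ge n$ by (T1). Let
\[
\mathcal G=\{\Gamma_n^{(N)}: n,N\ge 1\}.
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[v/.style={circle,fill,inner sep=1.5pt}]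
\foreach \i in {1,2,3}{
  \node[v,label=left:{$x_{\i}$}] (x\i) at (0,-\i) {};
  \foreach \j in {1,2,3}{
    \node[v,label=below right:{\scriptsize $q_{\j,\i}$}] (q\j\i) at (1.2*\j,-\i) {};}
  \draw (x\i) -- (q1\i);
  \draw (x\i) to[bend left=22] (q2\i);
  \draw (x\i) to[bend left=28] (q3\i);}
\foreach \j in {1,2,3}{\draw (q\j1) -- (q\j2) -- (q\j3);}
\foreach \i in {1,2,3}{
  \node[v,label=right:{\scriptsize $x_{\i}$}] (y\i) at (7.4,-0.5*\i) {};
  \foreach \j in {1,2,3}{
    \node[v,label=right:{\scriptsize $q_{\j,\i}$}] (r\j\i) at (5+1.2*\j,-1.6-0.5*\i) {};}}
\draw[dashed] (y1) -- (y2) -- (y3);
\foreach \j in {1,2,3}{\draw[dashed] (y3) -- (r\j1) -- (r\j2) -- (r\j3);}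
\end{tikzpicture}
\caption{Left: the graph $\Gamma_3$; row $i$ contains $x_i$ and the vertices $q_{j,i}$, and edges join only vertices in the same row or in consecutive rows. Right: its elimination tree; every root-to-leaf chain contains two vertices of each row.}
\label{fig:gamma}
\end{figure}

\begin{theorem}\label{thm:main}
The answer to the Question is negative, already when $\sigma$ is the identity, so that $\mathcal P^\sigma=\mathcal P$ is the class of all (loopless) paths. More precisely:
\begin{enumerate}
\item[(a)] $\mathcal G$ has $\mathcal P$-clique-width at most $5$;
\item[(b)] $\mathcal G$ is nowhere dense, hence monadically stable;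
\item[(c)] $\mathcal G$ cannot be obtained by any FO transduction from any class admitting product structure.
\end{enumerate}
\end{theorem}

The graphs $\Gamma_n$ themselves have product structure: the map sending $x_i$ to $(i,\text{center})$ and $q_{j,i}$ to $(i,\text{leaf }j)$ embeds $\Gamma_n$ in the strong product of the path on $[n]$ and the star $K_{1,n}$. Blowing up destroys this. An expression can build $N$ copies of a subtree at no cost in tags, so (a) and (b) survive the blow-up; but in a product with a factor $Q$ of bounded degree, a large blow-up makes $Q$ useless. The next theorem makes the last point precise.

\begin{theorem}\label{thm:blowup}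
Let $\tau$ be an FO transduction with $c$ copies whose symmetrized adjacency formula has quantifier rank $q$, and put $r=2^{q+2}+1$. Let $\Delta,t\ge1$. For every connected graph $G_0$ with an elimination tree $T_0$ there is $N$ with the following property: if some output of $\tau$ on a subgraph of $Q\boxtimes M$, with $\Delta(Q)\le\Delta$ and $\operatorname{tw}(M)\le t$, contains $G_0^{(N)}$ as an induced subgraph, then $\operatorname{tw}(G_0)<(c(t+1))^r$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c) from Theorem~\ref{thm:blowup}]
Suppose that $\mathcal G$ is obtained by $\tau$ from a class with product structure with constant $t\ge1$. Apply Theorem~\ref{thm:blowup} with $\Delta=2$, $n=(c(t+1))^r$ and $G_0=\Gamma_n$. For the resulting $N$, the graph $\Gamma_n^{(N)}\in\mathcal G$ is an output of $\tau$ on a subgraph of $P\boxtimes M$ with $P$ a path and $\operatorname{tw}(M)\le t$. Hence $n\le\operatorname{tw}(\Gamma_n)<n$, a contradiction.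
\end{proof}

Section~\ref{sec:upper} proves parts (a) and (b). Section~\ref{sec:idea} proves Theorem~\ref{thm:blowup} for the identity transduction and isolates three difficulties of the general case, which Sections~\ref{sec:wreach}--\ref{sec:family} resolve; Section~\ref{sec:proof} completes the proof. Section~\ref{sec:more} contains a dichotomy for classes closed under blow-ups (Theorem~\ref{thm:dichotomy}), a sharp threshold in terms of layerings (Theorem~\ref{thm:layers}), and a second counterexample inside a proper minor-closed class (Theorem~\ref{thm:apex}).

\section{The class $\mathcal G$: five tags and no dense shallow minors}\label{sec:upper}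

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Fix $n,N$ and let $H$ be the path $1,2,\dots,n+1$. Copies of $q_{j,i}$ get position $i$. Since $H$ has no loops, a copy of $x_i$ cannot share the position of its neighbors, and we give it position $i+1$. A position has up to two neighbors in $H$, and they differ by $2$; recording the position modulo $3$ in the tag tells them apart. The five tags are $\mathsf q_0,\mathsf q_1,\mathsf q_2,\mathsf{new},\mathsf{dead}$.

We process the blow-up forest from the leaves up. For each node $\hat v$ we build the subgraph induced by $\hat v$ and its descendants, with every copy of $q_{j,i}$ tagged $\mathsf q_{i\bmod 3}$ and every copy of $x_i$ tagged $\mathsf{dead}$. Take the disjoint union of the graphs built for the children of $\hat v$ and of a new vertex $\hat v$ with tag $\mathsf{new}$, which no other vertex carries.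
\begin{itemize}
\item If $\hat v$ is a copy of $q_{j,i}$, join $\mathsf{new}$ with $\mathsf q_{(i+1)\bmod3}$ and retag $\mathsf{new}\to\mathsf q_{i\bmod3}$. The vertices joined to $\hat v$ are the descendants that are copies of some $q_{j,i'}$ with $i'\equiv i+1\pmod 3$ and $|i'-i|=1$. Since $i-1\not\equiv i+1\pmod 3$, this means $i'=i+1$, and these descendants are the children of $\hat v$.
\item If $\hat v$ is a copy of $x_i$, join $\mathsf{new}$ with $\mathsf q_{i\bmod3}$ and retag $\mathsf{new}\to\mathsf{dead}$. The vertices joined to $\hat v$ are the descendants that are copies of some $q_{j,i'}$ with $i'\equiv i\pmod3$ and $|i'-(i+1)|=1$. The second condition gives $i'\in\{i,i+2\}$, and the first leaves $i'=i$.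
\end{itemize}
In both cases $\hat v$ is joined exactly to the descendants that are copies of neighbors of the vertex of which $\hat v$ is a copy, that is, to its neighbors in $\Gamma_n^{(N)}$ among its descendants. Every edge joins a vertex to a descendant, so the disjoint union over the $N$ roots is $\Gamma_n^{(N)}$.
\end{proof}

\begin{remark}\label{rem:unstableM}
Let $M$ be the graph built by this expression with positions erased, as in Proposition~\ref{prop:intersection}. A copy of $x_{3a}$ is adjacent in $M$ to all its descendants that are copies of some $q_{j,i'}$ with $3\mid i'$. For $N\ge2$, copies of $x_3,x_6,x_9,\dots$ on one chain therefore have strictly decreasing neighborhoods in $M$, so these graphs $M$ do not form a monadically stable class.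
\end{remark}

A \emph{layering} of $G$ is a map $\ell\colon V(G)\to\mathbb Z$ with $|\ell(u)-\ell(v)|\le1$ for every edge $uv$; the sets $\ell^{-1}(i)$ are its \emph{layers}. For $h\ge1$ let $\mathcal L_h$ be the class of graphs that have a layering and an elimination forest in which every root-to-leaf chain meets every layer at most $h$ times.

\begin{lemma}\label{lem:layers}
Let $K_m$ be a depth-$d$ minor of $G$. If $G\in\mathcal L_h$, then $m\le h(6d+3)$. If $G$ is a subgraph of $P\boxtimes M$ with $P$ a path and $\operatorname{tw}(M)\le t$, then $m\le(6d+3)(t+1)$. In particular, $\mathcal L_h$ and every class with product structure are nowhere dense.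
\end{lemma}

\begin{proof}
Let $\ell$ be any layering of $G$, and let $y$ be the center of one branch set $Z$. A vertex of another branch set $Z'$ is reached from $y$ by at most $d$ steps inside $Z$, one edge to $Z'$, and at most $2d$ steps inside $Z'$. So all branch sets lie within distance $3d+1$ of $y$, hence in the union $X$ of $6d+3$ consecutive layers, and $m-1\le\operatorname{tw}(G[X])$ by (T1).

Let $G\in\mathcal L_h$, with the given layering and elimination forest. The ancestor relation restricted to $X$ is the ancestor relation of an elimination forest of $G[X]$ whose chains have at most $h(6d+3)$ vertices. Assigning to each node the bag formed by the node and its ancestors, and joining the trees of the forest arbitrarily, gives a tree decomposition of $G[X]$ of width at most $h(6d+3)-1$. If $G\subseteq P\boxtimes M$, use the $P$-coordinate as the layering; then $\operatorname{tw}(G[X])\le(6d+3)(t+1)-1$ by (T2).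
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Let $\ell$ take the value $i$ on all copies of $x_i$ and of $q_{j,i}$. This is a layering of $\Gamma_n^{(N)}$. A root-to-leaf chain of the blow-up forest consists of one copy of each of $x_1,\dots,x_n,q_{j,1},\dots,q_{j,n}$ for some $j$, so it meets each layer at most twice. Thus $\mathcal G\subseteq\mathcal L_2$, a depth-$d$ minor $K_m$ has $m\le 12d+6$ by Lemma~\ref{lem:layers}, and Theorem~\ref{thm:AA} applies.
\end{proof}

\section{The idea: blow-ups inside a product}\label{sec:idea}

For a vertex $z=(p,m)$ of $Q\boxtimes M$ we write $\kappa(z)=p$ and $\pi(z)=m$, and we call $\pi^{-1}(m)$ a \emph{column}.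

\begin{example}\label{ex:triangle}
The triangle is a subgraph of $K_2\boxtimes K_2=K_4$, the product of a path and a tree. Its blow-up $K_3^{(5)}$, along a chain $x,y,z$, is not a subgraph of $P\boxtimes T$ for any path $P$ and tree $T$. Suppose it is, and fix a copy $\hat x$ of $x$. It has $5$ children, copies of $y$, and each of them has $5$ children, copies of $z$, adjacent to their parent and to $\hat x$. All these vertices are neighbors of $\hat x$, so their $P$-coordinates take at most three values and each column contains at most three vertices of the subtree of $\hat x$. At most two children of $\hat x$ lie in the column of $\hat x$, so some child $\hat y$ does not. At most four children of $\hat y$ lie in the columns of $\hat x$ and $\hat y$, so some child $\hat z$ does not. Now $\hat x,\hat y,\hat z$ are pairwise adjacent and lie in distinct columns, so $\pi(\hat x),\pi(\hat y),\pi(\hat z)$ form a triangle in the tree $T$, which is absurd.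
\end{example}

The example has two steps: the columns are bounded in terms of $G_0$ alone, and a family is large enough to avoid the columns used so far. To run them in general we record three properties of blow-ups. A \emph{transversal} of $G_0^{(N)}$ is a choice of a copy $\hat v$ of each $v\in V(G_0)$ such that $\hat v$ is a child of the chosen copy of $\operatorname{parent}(v)$ whenever $v$ is not the root.

\begin{lemma}\label{lem:blowup}
Let $G_0$ be connected with elimination tree $T_0$, let $n_0=|V(G_0)|$ and $\hat G=G_0^{(N)}$.
\begin{enumerate}
\item[(a)] For every transversal, $uv\in E(G_0)$ if and only if $\hat u\hat v\in E(\hat G)$, and $\hat u$ is an ancestor of $\hat v$ whenever $u$ is an ancestor of $v$.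
\item[(b)] If $a$ is an ancestor and a neighbor of $b$ in $\hat G$, then $b$ is not in the family of $a$ and is adjacent to no other member of it.
\item[(c)] Let $\hat x$ be a copy of the root and let $Y$ be a set consisting of $\hat x$ and some of its descendants, closed under taking ancestors, such that every family of children of a member of $Y$ meets $Y$. Then every $y\in Y$ is joined to $\hat x$ by a path in $\hat G[Y]$ with at most $n_0-1$ edges.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The second claim follows by induction along the path of $T_0$ from $u$ to $v$. If $uv\in E(G_0)$, then $u,v$ are comparable, so $\hat u,\hat v$ are comparable copies of adjacent vertices and hence adjacent. The converse holds because only copies of adjacent vertices are adjacent.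

(b) Let $a=(u,s)$ and $b=(v,s')$. Then $u\ne v$, so $b$ is not in the family of $a$. A member $(u,s^-k)$ of the family is adjacent to $b$ only if $s^-k$ is a prefix of $s'$, and $s'$ has one prefix of each length.

(c) Let $y$ be a copy of $v$. Choose a transversal inside $Y$ from the top down: for $v$ and its ancestors take $y$ and its ancestors, and for any other vertex $u$ take a member of $Y$ in the family of copies of $u$ below the chosen copy of $\operatorname{parent}(u)$. By (a), a path from the root to $v$ in the connected graph $G_0$ lifts to a path from $\hat x$ to $y$ in $\hat G[Y]$.
\end{proof}

\begin{proposition}\label{prop:identity}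
With the notation of Lemma~\ref{lem:blowup}, let $N\ge n_0(\Delta+1)^{n_0}$. If $G_0^{(N)}$ is a subgraph of $Q\boxtimes M$ and $\Delta(Q)\le\Delta$, then $G_0$ is a subgraph of $M$.
\end{proposition}

\begin{proof}
Let $Y$ consist of a copy $\hat x$ of the root and all its descendants. An edge moves $\kappa$ by at most one step in $Q$, so by Lemma~\ref{lem:blowup}(c) and (T3) the map $\kappa$ takes at most $(\Delta+1)^{n_0}$ values on $Y$, and each column contains at most that many vertices of $Y$. Choose a transversal from the top down, starting with $\hat x$, each vertex in a column not used before: at most $n_0-1$ columns are used, and they exclude fewer than $N$ members of the family. Adjacent vertices in distinct columns have adjacent $M$-coordinates, so $v\mapsto\pi(\hat v)$ embeds $G_0$ in $M$.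
\end{proof}

Now let $G_0^{(N)}$ be induced in an output of $\tau$ on $G'\subseteq Q\boxtimes M$. The proof above used that an edge of the blow-up is an edge of the product. Three things go wrong.

\begin{enumerate}
\item \emph{Closeness replaces adjacency.} At best, adjacent vertices of the output are joined by a path of length at most $r$ in $G'$. It is tempting to pass to the $r$th power of $M$, but this does not preserve bounded tree-width: the square of a star is a clique. Section~\ref{sec:wreach} replaces the power by a graph defined by weak reachability, in which a short path is represented by its smallest vertex.
\item \emph{Adjacent vertices may be far apart,} as under complementation. Here Lemma~\ref{lem:blowup}(b) helps: $b$ distinguishes $a$ from all other members of its family. If $b$ were far from $a$ and from a sibling $a'$ whose surroundings look like those of $a$, no formula of bounded quantifier rank could make this distinction. This is the swap lemma of Section~\ref{sec:swap}.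
\item \emph{Hubs.} The members of a family need not be far from each other: they may all be adjacent to one vertex of $G'$. A path through such a common vertex carries no information about a particular member, and a common vertex cannot be avoided by a generic choice. Section~\ref{sec:family} collects the hubs of a family in the kernel of a sunflower, deletes them and remembers adjacency to them by colors.
\end{enumerate}

\section{Weak reachability and shadows}\label{sec:wreach}

Let $t'\ge1$. A \emph{$t'$-ordered graph} is a graph $M$ with a linear order of $V(M)$ such that, for every $m$, the set $N^-(m)$ of smaller neighbors of $m$ is a clique with at most $t'$ vertices. (Such graphs are chordal.)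

\begin{lemma}\label{lem:completion}
Every graph of tree-width at most $t'$ is a spanning subgraph of a $t'$-ordered graph.
\end{lemma}

\begin{proof}
Root a tree decomposition of width at most $t'$, make every bag a clique, let $\operatorname{top}(m)$ be the node closest to the root whose bag contains $m$, and order the vertices by nondecreasing depth of $\operatorname{top}(m)$. Let $m'<m$ be adjacent, so that both lie in the bag of a node $y$. Both $\operatorname{top}(m')$ and $\operatorname{top}(m)$ lie on the path from the root to $y$, and $\operatorname{top}(m')$ is not deeper, so $\operatorname{top}(m)$ lies between $\operatorname{top}(m')$ and $y$ and its bag contains $m'$. Thus $N^-(m)$ lies in the bag of $\operatorname{top}(m)$, which also contains $m$.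
\end{proof}

Let $M$ be $t'$-ordered and $r\ge1$. Let $W_r(m)$ be the set of vertices $m^*$ for which there is a walk of length at most $r$ from $m$ to $m^*$ with all vertices $\ge m^*$; these are the vertices \emph{weakly $r$-reachable} from $m$. Note that $m\in W_r(m)$. Let $\widetilde M$ be the graph on $V(M)$ in which $m\ne m'$ are adjacent if $m'\in W_r(m)$ or $m\in W_r(m')$. For a star whose center is the smallest vertex, $W_r(m)$ consists of $m$ and the center, so $\widetilde M$ is the star itself. In general:

\begin{lemma}\label{lem:wreach}
Put $\omega=(t'+1)^r$. Then $|W_r(m)|\le\omega$ for every $m$, and $\operatorname{tw}(\widetilde M)\le\omega-1$.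
\end{lemma}

\begin{proof}
We first show that $W_r(m)$ is the set of vertices reachable from $m$ by a \emph{descending} path, one on which each vertex is smaller than the previous one, of length at most $r$. Such vertices belong to $W_r(m)$. Conversely, let $m^*\in W_r(m)$ and let $m=w_0,\dots,w_s=m^*$ be a shortest walk with all vertices $\ge m^*$; it is a path and $s\le r$. No interior vertex $w_j$ is larger than both $w_{j-1}$ and $w_{j+1}$, for these would lie in the clique $N^-(w_j)$ and $w_j$ could be skipped. Suppose $w_{i+1}>w_i$ for some $i$, and let $w_j$ be the largest of $w_i,\dots,w_s$. Then $w_j\ge w_{i+1}>w_i\ge w_s$, so $i<j<s$ and $w_j$ is larger than both its neighbors on the path, a contradiction. So the path is descending. A descending step offers at most $t'$ choices, so $|W_r(m)|\le\sum_{i\le r}t'^{\,i}\le(t'+1)^r$.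

For the tree decomposition, let the parent of $m$ be $\max N^-(m)$ if $N^-(m)\ne\emptyset$. Parents are smaller, so this defines a forest on $V(M)$; join its trees arbitrarily into one tree and give node $m$ the bag $W_r(m)$. If $m'\in W_r(m)$, the bag of $m$ contains both $m$ and $m'$, so all vertices and edges of $\widetilde M$ are covered. Fix $m'$, let $m\neq m'$ be a node whose bag contains $m'$, let $m,w_1,\dots,m'$ be a descending path of length at most $r$, and let $p=\max N^-(m)$, which exists since $w_1\in N^-(m)$. If $w_1=p$, the rest of the path shows $m'\in W_r(p)$. Otherwise $w_1<p$ and both lie in the clique $N^-(m)$, so $p,w_1,\dots,m'$ is a descending path of the same length and again $m'\in W_r(p)$. Hence, starting from any node whose bag contains $m'$ and moving to parents, we stay among such nodes until we reach the node $m'$. These nodes therefore form a subtree.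
\end{proof}

\subsection*{The setting}
A \emph{structure} has a finite universe with unary and symmetric binary relations. Its \emph{Gaifman graph} joins two distinct elements if some binary relation holds between them; distances and balls $N_s(\cdot)$ in a structure refer to this graph.

Fix $\tau,c,q,\Delta,t$ as in Theorem~\ref{thm:blowup} and put
\begin{equation}\label{eq:constants}
R=2^{q+1},\quad r=2R+1=2^{q+2}+1,\quad t'=c(t+1)-1,\quad \omega=(c(t+1))^r,\quad w=(\Delta+1)^r\omega.
\end{equation}
Let $G$ be an output of $\tau$ on a subgraph $G'$ of $Q\boxtimes M_0$, where $\Delta(Q)\le\Delta$ and $\operatorname{tw}(M_0)\le t$. Let $A$ be the structure in which $\tau$ is evaluated: its universe is formed by the $c$ copies of $V(G')$, and its relations are adjacency, $\sim$ and the colors. Then $V(G)\subseteq V(A)$ and, for distinct $a,b\in V(G)$,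
\begin{equation}\label{eq:phi}
ab\in E(G)\iff A\models\varphi(a,b),
\end{equation}
where $\varphi$ is symmetric of quantifier rank $q$.

The copying is absorbed into the tree-like factor. Identify copy $i$ of $(p,m)\in V(G')$ with $(p,(m,i))\in V(Q)\times V(M_0\boxtimes K_c)$. An edge inside copy $i$ keeps $i$ and moves $p$ and $m$ by at most one step each, and a $\sim$-pair changes only $i$; so both are edges of $Q\boxtimes(M_0\boxtimes K_c)$. By (T2), $\operatorname{tw}(M_0\boxtimes K_c)\le t'$. Let $M$ be a $t'$-ordered supergraph of $M_0\boxtimes K_c$ from Lemma~\ref{lem:completion}. The Gaifman graph of $A$ is a subgraph of $Q\boxtimes M$, and we write $z=(\kappa(z),\pi(z))$ as before. The \emph{shadow} of $z\in V(Q)\times V(M)$ is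
\[
S(z)=\{(p,m):\operatorname{dist}_Q(\kappa(z),p)\le r,\ m\in W_r(\pi(z))\}\subseteq V(Q)\times V(M).
\]
Then $z\in S(z)$, $\pi(S(z))=W_r(\pi(z))$, and $|S(z)|\le w$ by (T3) and Lemma~\ref{lem:wreach}; this is one of the two places where the degree bound on $Q$ is used. Balls in $A$ can be arbitrarily large, but shadows have bounded size and still detect closeness.

\begin{lemma}\label{lem:shadow}
Every path of length at most $r$ from $z$ to $z'$ in the Gaifman graph of $A$ contains a vertex of $S(z)\cap S(z')$.
\end{lemma}

\begin{proof}
Let $y$ be a vertex of the path whose $M$-coordinate $m^*$ is smallest. Project the subpath from $z$ to $y$ to $M$ and omit repetitions of consecutive vertices; the result is a walk of length at most $r$ from $\pi(z)$ to $m^*$ with all vertices $\ge m^*$, so $m^*\in W_r(\pi(z))$. Projecting to $Q$ gives $\operatorname{dist}_Q(\kappa(z),\kappa(y))\le r$. Thus $y\in S(z)$, and the same argument from $z'$ gives $y\in S(z')$.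
\end{proof}

\section{Swapping two distant elements}\label{sec:swap}

For structures $B,B'$ over the same finite signature and tuples $\bar a,\bar a'$ of equal length, $(B,\bar a)\equiv_q(B',\bar a')$ means that the two tuples satisfy the same formulas of quantifier rank at most $q$. For a fixed signature, tuple length and $q$, the relation $\equiv_q$ has finitely many classes. In the $q$-round \emph{Ehrenfeucht--Fra\"\i ss\'e game} on the left board $(B,\bar a)$ and the right board $(B',\bar a')$, in each round Spoiler picks an element of one board and Duplicator answers with an element of the other. Duplicator wins if the pairs played, together with the initial pairs $(a_i,a_i')$, form a partial isomorphism: equality and all relations hold on the left exactly when they hold on the right. Duplicator has a winning strategy if and only if $(B,\bar a)\equiv_q(B',\bar a')$, and a winning strategy keeps a partial isomorphism after every round.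

For $R=2^{q+1}$ and $a\in B$, the \emph{marked neighborhood} of $a$ is
\[
\mathcal N(a)=(B[N_R(a)],\Sigma_0,\dots,\Sigma_R,a),
\]
where the unary predicate $\Sigma_i$ marks the elements at distance exactly $i$ from $a$ in $B$.

\begin{lemma}[swap lemma]\label{lem:swap}
Let $q\ge0$, $R=2^{q+1}$, let $B$ be a structure and let $a,a'\in B$ satisfy $\operatorname{dist}(a,a')>2R+1$ and $\mathcal N(a)\equiv_q\mathcal N(a')$. Then $(B,a)\equiv_q(B,a')$. Moreover, $(B,a,b)\equiv_q(B,a',b)$ for every $b$ with $\operatorname{dist}(a,b)>R$ and $\operatorname{dist}(a',b)>R$.
\end{lemma}

Duplicator pretends that $B$ has an automorphism that exchanges the surroundings of $a$ and $a'$ and fixes everything else. Moves near $a$ or $a'$ are answered near the other point, and remote moves are copied. No fixed threshold between near and remote works: Spoiler could pick two adjacent elements on either side of it, and Duplicator would move one and fix the other. So Duplicator keeps an empty zone of distances between the two kinds of moves, and each round halves the zone.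

\begin{proof}
We play on the left board $(B,a,b)$ and the right board $(B,a',b)$; for the first statement, omit $b$. Duplicator runs two auxiliary $q$-round games with winning strategies: game~1 on $\mathcal N(a)$ (left) and $\mathcal N(a')$ (right), and game~2 on $\mathcal N(a')$ (left) and $\mathcal N(a)$ (right). She maintains integers $\alpha<\beta$ in $\{0,\dots,R\}$ with $\beta-\alpha=2^{q+1-k}$ after $k$ rounds, such that every pair $(z,z')$, with $z$ on the left and $z'$ on the right, has one of three types:
\begin{enumerate}
\item[1.] $\operatorname{dist}(z,a)=\operatorname{dist}(z',a')\le\alpha$, and $(z,z')$ is a pair of game~1;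
\item[2.] $\operatorname{dist}(z,a')=\operatorname{dist}(z',a)\le\alpha$, and $(z,z')$ is a pair of game~2;
\item[3.] $z=z'$, and $z$ is at distance at least $\beta$ from both $a$ and $a'$.
\end{enumerate}
Initially $\alpha=0$, $\beta=R$, the pair $(a,a')$ has type~1 and $(b,b)$ has type~3.

Suppose that after $k<q$ rounds Spoiler picks $y$. Let $\mu=(\alpha+\beta)/2$, an integer because $\beta-\alpha=2^{q+1-k}$ is even. Since $\mu\le R$ and $\operatorname{dist}(a,a')>2R$, the element $y$ is within distance $\mu$ of at most one of $a,a'$. If $y$ is on the left within $\mu$ of $a$, or on the right within $\mu$ of $a'$, Duplicator treats $y$ as Spoiler's move in game~1; if $y$ is on the left within $\mu$ of $a'$, or on the right within $\mu$ of $a$, she treats it as a move in game~2. She answers as in that game and sets $\alpha:=\mu$. The predicates $\Sigma_i$ are preserved, so the two distances are equal and at most $\mu$, and the new pair has type~1 or~2. If $y$ is at distance more than $\mu$ from both $a$ and $a'$, she answers with $y$ itself and sets $\beta:=\mu$; the new pair has type~3. As $\alpha$ never decreases and $\beta$ never increases, older pairs keep their types, and $\beta-\alpha$ is halved.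

After $q$ rounds $\beta-\alpha=2$. Among pairs of type~1, and among pairs of type~2, equality and all relations are preserved because the auxiliary games are played on induced substructures and are won; among pairs of type~3 the map is the identity. On each board, an element of a type~1 pair and an element of a type~2 pair lie within distance $R$ of different points among $a,a'$, so their distance is at least $(2R+2)-2R=2$. On each board, an element of a pair of type~1 or~2 and an element of a type~3 pair are at distance at least $\beta-\alpha=2$. So elements of different types are distinct and unrelated on both boards, and Duplicator wins.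
\end{proof}

\section{The family lemma}\label{sec:family}

We return to the setting of Section~\ref{sec:wreach}. A \emph{sunflower} with \emph{kernel} $K$ is a collection of sets any two of which intersect exactly in $K$. The Erd\H{o}s--Rado sunflower lemma states that among more than $s!\,(p-1)^s$ distinct sets of size $s$ there are $p$ that form a sunflower. Applied to shadows, it gives a bounded set $K$ whose deletion, by Lemma~\ref{lem:shadow}, makes many given vertices pairwise far apart. The swap lemma then applies.

\begin{lemma}[family lemma]\label{lem:family}
For every $N'\ge w+2$ there is $N$, depending only on $N',\tau,\Delta,t$, such that for any distinct $u_1,\dots,u_N\in V(G)$ there are $J\subseteq[N]$ with $|J|=N'$ and a set $K$ with the following properties.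
\begin{enumerate}
\item[(i)] $S(u_k)\cap S(u_l)=K$ for distinct $k,l\in J$.
\item[(ii)] $u_k\notin K$ for $k\in J$.
\item[(iii)] If $k\in J$ and $b\in V(G)\setminus\{u_l:l\in J\}$ is adjacent in $G$ to $u_k$ but to no $u_l$ with $l\in J\setminus\{k\}$, then $S(u_k)\cap S(b)\not\subseteq K$.
\end{enumerate}
\end{lemma}

\begin{proof}
Extend the signature of $A$ by $2w$ unary predicates, one for each of the two binary relations and each $i\in[w]$. Let $\Lambda$ be the number of $\equiv_q$-classes of marked neighborhoods $\mathcal N(\cdot)$ of structures over this signature; it depends only on $\tau$ and $w$. Put $p=w+\Lambda N'$ and $N=w^2\cdot w!\cdot p^w$.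

\emph{Choice of $K$ and $J$.} Since $u_k\in S(u_k)$ and $|S(u_k)|\le w$, at most $w$ indices $k$ give the same set. So there are at least $N/w$ distinct shadows, and at least $N/w^2=w!\,p^w$ of them have a common size $s\le w$. By the sunflower lemma there are $p$ indices whose shadows form a sunflower with a kernel $K$, $|K|\le w$. Discard the at most $w$ indices with $u_k\in K$; at least $\Lambda N'$ remain. Write $K\cap V(A)=\{z_1,\dots,z_e\}$, $e\le w$, and let $B$ be the substructure $A-K$ in which the new predicate for a binary relation and an index $i$ marks the elements related to $z_i$ by that relation (it is empty for $i>e$). The remaining $u_k$ are elements of $B$, and by the pigeonhole principle there is a set $J$ of $N'$ remaining indices whose marked neighborhoods $\mathcal N(u_k)$ in $B$ are pairwise $\equiv_q$-equivalent. Properties (i) and (ii) hold.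

\emph{Proof of (iii).} Suppose that $S(u_k)\cap S(b)\subseteq K$. The sets $S(u_l)\setminus K$, $l\in J$, are pairwise disjoint, so at most $|S(b)|\le w$ of them meet $S(b)$. As $|J\setminus\{k\}|\ge w+1$, there is $l\in J\setminus\{k\}$ with $S(u_l)\cap S(b)\subseteq K$. Put $a=u_k$ and $a'=u_l$. The Gaifman graph of $B$ is that of $A$ with $K$ deleted. By Lemma~\ref{lem:shadow}, a path of length at most $r$ between two elements whose shadows intersect inside $K$ passes through $K$. Hence $\operatorname{dist}_B(a,a')>r=2R+1$, and if $b\notin K$ then also $\operatorname{dist}_B(a,b),\operatorname{dist}_B(a',b)>r>R$. Lemma~\ref{lem:swap} gives $(B,a,b)\equiv_q(B,a',b)$ if $b\notin K$, and $(B,a)\equiv_q(B,a')$ if $b\in K$.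

In both cases $(A,a,b)\equiv_q(A,a',b)$. Indeed, in the game on $A$ let Duplicator answer each $z_i$ by $z_i$ and follow her winning strategy on $B$ for all other moves; if $b\in K$, the initial pair $(b,b)$ is a pair $(z_i,z_i)$. Relations among the $z_i$ are preserved by the identity, relations among elements of $B$ by the strategy, and a relation between $z_i$ and an element of $B$ is recorded by one of the new predicates, which the strategy preserves. Therefore $A\models\varphi(a,b)$ if and only if $A\models\varphi(a',b)$. Since $b\notin\{a,a'\}$, \eqref{eq:phi} shows that $b$ is adjacent in $G$ to both $u_k$ and $u_l$ or to neither, a contradiction.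
\end{proof}

\begin{remark}
The new predicates are needed. Let $\tau$ be complementation and let $b$ be adjacent in $G'$ to all $u_l$ except $u_k$; then $b$ is adjacent in $G$ to $u_k$ only, and $u_k$ may be far from $b$ in $G'$. If $k\in J$, then by (i), (ii) and Lemma~\ref{lem:shadow} applied to a path $u_l\,b\,u_{l'}$ with $l,l'\in J\setminus\{k\}$, the vertex $b$ lies in $K$. The predicate ``adjacent to $b$'' then separates $u_k$ from $u_l$, against the choice of $J$. So such an index $k$ is never selected.
\end{remark}

\section{Proof of Theorem~\ref{thm:blowup}}\label{sec:proof}

We follow Proposition~\ref{prop:identity}, with the single vertex $\pi(\hat u)$ replaced by a branch set of bounded size and $M$ replaced by $\widetilde M$. Use the setting of Section~\ref{sec:wreach} and the constants~\eqref{eq:constants}. Let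
\[
n_0=|V(G_0)|,\qquad D=(\Delta+1)^{2rn_0+r},\qquad N'=\max(w+2,\ n_0\omega D+1),
\]
let $N$ be given by Lemma~\ref{lem:family} for $N'$, and suppose that $\hat G=G_0^{(N)}$ is an induced subgraph of the output $G$.

\paragraph{Pruning.}
Apply Lemma~\ref{lem:family} to the $N$ members of each family $F$ of $\hat G$. This gives $N'$ \emph{chosen} members of $F$ and a kernel $K_F$. A vertex is \emph{good} if it and all its ancestors in the blow-up forest are chosen in their families. Every family of children of a good vertex has exactly $N'$ good members. For a good vertex $u$ in the family $F$ put
\[
Z(u)=\pi\bigl(S(u)\setminus K_F\bigr)\subseteq W_r(\pi(u)).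
\]
Then $|Z(u)|\le\omega$, and $\pi(u)\in Z(u)$ because $u\in S(u)\setminus K_F$ by Lemma~\ref{lem:family}(ii). The kernel is removed because all chosen members of $F$ share it, so that full shadows could not be made disjoint from a set already selected.

\begin{lemma}\label{lem:edges}
Let $a,b$ be good vertices, adjacent in $\hat G$, with $a$ an ancestor of $b$. Then $Z(a)\cap W_r(\pi(b))\ne\emptyset$ and $\operatorname{dist}_Q(\kappa(a),\kappa(b))\le2r$.
\end{lemma}

\begin{proof}
Let $F$ be the family of $a$. By Lemma~\ref{lem:blowup}(b), $b\notin F$ and $a$ is the only neighbor of $b$ in $F$, in $\hat G$ and, since $\hat G$ is induced, also in $G$. Lemma~\ref{lem:family}(iii) gives $z\in(S(a)\setminus K_F)\cap S(b)$. Then $\pi(z)\in Z(a)\cap W_r(\pi(b))$, and $\kappa(z)$ is within distance $r$ of both $\kappa(a)$ and $\kappa(b)$.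
\end{proof}

\paragraph{Bounded columns.}
Fix a good copy $\hat x$ of the root and let $Y$ consist of $\hat x$ and its good descendants.

\begin{lemma}\label{lem:columns}
For each $m\in V(M)$ and each family $F$, at most $D$ vertices $u\in F\cap Y$ have $m\in Z(u)$.
\end{lemma}

\begin{proof}
The set $Y$ satisfies the hypotheses of Lemma~\ref{lem:blowup}(c), so each $y\in Y$ is joined to $\hat x$ by a path of at most $n_0-1$ edges between good vertices. Each edge joins comparable vertices, so Lemma~\ref{lem:edges} gives $\operatorname{dist}_Q(\kappa(\hat x),\kappa(y))\le2rn_0$. Hence every element of $\bigcup_{y\in Y}S(y)$ has its $Q$-coordinate within distance $2rn_0+r$ of $\kappa(\hat x)$, and by (T3) at most $D$ of these elements have $M$-coordinate $m$. If $u\in F\cap Y$ and $m\in Z(u)$, then $S(u)\setminus K_F$ contains such an element, and the sets $S(u)\setminus K_F$ are pairwise disjoint by Lemma~\ref{lem:family}(i).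
\end{proof}

\paragraph{Generic selection.}
Choose a transversal inside $Y$ from the top down, starting with $\hat x$, so that the sets $Z(\hat u)$, $u\in V(G_0)$, are pairwise disjoint. When $u$ is treated, the candidates are the $N'$ good copies of $u$ among the children of the chosen copy of $\operatorname{parent}(u)$; they lie in one family. The sets selected so far contain together at most $n_0\omega$ vertices of $M$, and by Lemma~\ref{lem:columns} each of them rules out at most $D$ candidates. Since $n_0\omega D<N'$, a candidate remains.

\paragraph{The minor.}
The sets $Z(\hat u)$ are branch sets of a $G_0$-minor in $\widetilde M$. They are pairwise disjoint. Each is connected in $\widetilde M$, because it contains $\pi(\hat u)$ and all its other elements lie in $W_r(\pi(\hat u))$, hence are adjacent to $\pi(\hat u)$. Let $uv\in E(G_0)$ with $u$ an ancestor of $v$. By Lemma~\ref{lem:blowup}(a), $\hat u$ is an ancestor and a neighbor of $\hat v$, so Lemma~\ref{lem:edges} gives $m\in Z(\hat u)\cap W_r(\pi(\hat v))$. Since $\pi(\hat v)\in Z(\hat v)$ and $m\notin Z(\hat v)$, we have $m\ne\pi(\hat v)$, so $m\,\pi(\hat v)$ is an edge of $\widetilde M$ between $Z(\hat u)$ and $Z(\hat v)$. By (T1) and Lemma~\ref{lem:wreach},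
\[
\operatorname{tw}(G_0)\le\operatorname{tw}(\widetilde M)\le\omega-1<(c(t+1))^r .
\]
This proves Theorem~\ref{thm:blowup}, and with it Theorem~\ref{thm:main}. \qed

\begin{remark}\label{rem:hyp}
The connectivity of $G_0$ enters only in Lemma~\ref{lem:columns}. The degree bound on $Q$ is used there and in $|S(z)|\le w$; without it the theorem fails, as $Q=G_0^{(N)}$, $M=K_1$ and the identity transduction show. The word ``induced'' is used in Lemma~\ref{lem:edges} and cannot be dropped, since the always true formula outputs complete graphs. The value $N=1$ does not suffice: for the identity and $t=1$ the bound is $2^5=32$, while $\Gamma_{32}^{(1)}=\Gamma_{32}$ is a subgraph of the product of a path and a star. The bound on $\operatorname{tw}(G_0)$ does not depend on $\Delta$; only $N$ does.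
\end{remark}

\section{Stronger versions}\label{sec:more}

\subsection{Multiplication-closed classes}

Call a graph class $\mathcal X$ \emph{multiplication-closed} if for each component $C$ of each member there is an elimination tree of $C$ for which every blow-up $C^{(N)}$, $N\ge1$, is an induced subgraph of a member of $\mathcal X$. For such classes neither the factor $Q$ nor the transduction adds anything to bounded tree-width.

\begin{theorem}\label{thm:dichotomy}
For a multiplication-closed class $\mathcal X$ the following are equivalent:
\begin{enumerate}
\item[(i)] $\mathcal X$ has bounded tree-width;
\item[(ii)] $\mathcal X$ admits product structure;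
\item[(iii)] $\mathcal X$ is obtained by an FO transduction from a class admitting product structure;
\item[(iv)] for some $\Delta,t$, the class $\mathcal X$ is obtained by an FO transduction from the class of subgraphs of products $Q\boxtimes M$ with $\Delta(Q)\le\Delta$ and $\operatorname{tw}(M)\le t$.
\end{enumerate}
\end{theorem}

\begin{proof}
For (i)$\Rightarrow$(ii) take $P=K_1$, for (ii)$\Rightarrow$(iii) the identity transduction, and for (iii)$\Rightarrow$(iv) take $\Delta=2$. Assume (iv), with $\Delta,t\ge1$, and let $C$ be a component of a member of $\mathcal X$, with the given elimination tree. For the $N$ of Theorem~\ref{thm:blowup}, the graph $C^{(N)}$ is induced in a member of $\mathcal X$, which is an output. So $\operatorname{tw}(C)<(c(t+1))^r$, and (i) follows by (T1).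
\end{proof}

The class $\mathcal G$ is multiplication-closed. By Lemma~\ref{lem:blowup}(c), a component $C$ of $\Gamma_n^{(N_1)}$ is the vertex set of one tree of the blow-up forest; use that tree as elimination tree. Identify $[N_1]\times[N_2]$ with $[N_1N_2]$ and send $((v,s),s')\in V(C^{(N_2)})$ to $(v,s'')$, where the $i$th letter of $s''$ is the pair of the $i$th letters of $s$ and $s'$. This map is injective and preserves the ancestor relation in both directions. In both graphs, two vertices are adjacent exactly when they are comparable and lie over adjacent vertices of $\Gamma_n$. So $C^{(N_2)}$ is induced in $\Gamma_n^{(N_1N_2)}$. Since $\mathcal G$ has unbounded tree-width, it is not a transduction of subgraphs of products of bounded-degree graphs with graphs of bounded tree-width.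

\subsection{How often a chain may meet a layer}

The class $\mathcal G$ lies in $\mathcal L_2$ (Section~\ref{sec:upper}). The value $2$ is the threshold.

\begin{theorem}\label{thm:layers}
For every $h\ge1$, the class $\mathcal L_h$ has $\mathcal P^\circ$-clique-width at most $3\cdot2^{3h}+1$ and is monadically stable. It is obtained by an FO transduction from a class admitting product structure if and only if $h=1$.
\end{theorem}

\begin{proof}
Let $G\in\mathcal L_h$ with layering $\ell$ and elimination forest $T$.

\emph{Clique-width.} Shift $\ell$ so that its values lie in $[\lambda]$, let $H$ be the reflexive path on $[\lambda]$, and give each vertex $y$ the position $\ell(y)$. In a bottom-up construction, $y$ must carry in its tag the information of which ancestors it will be joined to. Neighbors lie in three layers and a chain meets each at most $h$ times, so this information is bounded. Let $e(x)\in[h]$ be the number of vertices of layer $\ell(x)$ among $x$ and its ancestors. Two distinct comparable vertices of the same layer have different values of $e$, so on a chain a vertex is determined by the pair $(\ell,e)$. Let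
\[
L(y)=\{(\ell(x)-\ell(y),\,e(x)): x\text{ an ancestor and a neighbor of }y\}\subseteq\{-1,0,1\}\times[h].
\]
The tags are $\mathsf{new}$ and the $3\cdot2^{3h}$ pairs $(L,\gamma)$ with $L\subseteq\{-1,0,1\}\times[h]$ and $\gamma\in\mathbb Z/3$. For a node $x$, take the disjoint union of the graphs built for its children and of $x$ with tag $\mathsf{new}$. For every tag $(L,\gamma)$ let $o\in\{-1,0,1\}$ be the integer with $o\equiv\ell(x)-\gamma\pmod3$, and join $\mathsf{new}$ with $(L,\gamma)$ if $(o,e(x))\in L$. Then retag $\mathsf{new}\to(L(x),\ell(x)\bmod3)$.

Let $y$ be a descendant of $x$; its tag is $(L(y),\ell(y)\bmod 3)$. If $|\ell(x)-\ell(y)|\ge2$, then $xy$ is not an edge of $G$ and the positions are not adjacent in $H$, so no edge is added. Otherwise the positions are adjacent in the reflexive path and $o=\ell(x)-\ell(y)$. The edge is added if and only if $(\ell(x)-\ell(y),e(x))\in L(y)$, that is, if and only if some ancestor and neighbor $x'$ of $y$ has $\ell(x')=\ell(x)$ and $e(x')=e(x)$. The ancestors of $y$ form a chain, so $x'=x$. Thus $x$ is joined exactly to its neighbors among its descendants, and the disjoint union over the roots is $G$.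

\emph{Stability} follows from Lemma~\ref{lem:layers} and Theorem~\ref{thm:AA}.

\emph{The case $h\ge2$.} We have $\mathcal G\subseteq\mathcal L_2\subseteq\mathcal L_h$, so a transduction producing $\mathcal L_h$ would produce $\mathcal G$, contradicting Theorem~\ref{thm:main}(c).

\emph{The case $h=1$.} We show $\operatorname{tw}(G)\le2$; then $P=K_1$ and the identity transduction suffice. Let $C\subseteq V(G)$ induce a connected subgraph and let $u\in C$ have smallest depth in $T$. Then $u$ is an ancestor of all other vertices of $C$. Otherwise some edge of $G[C]$ joins a vertex $y$ that is $u$ or a descendant of $u$ to a vertex $z$ that is neither. As $z$ is comparable with $y$ and is not a descendant of $y$, it is an ancestor of $y$; so it is comparable with $u$ and must be an ancestor of $u$, contradicting the choice of $u$. We call $u$ the \emph{top} of $C$. Since $h=1$, no other vertex of $C$ lies in layer $\ell(u)$, and since edges change $\ell$ by at most $1$,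
\begin{equation}\label{eq:side}
\text{each component of $G[C]-u$ lies entirely in layers $<\ell(u)$ or entirely in layers $>\ell(u)$.}
\end{equation}
Start with the components of $G$, remove the top of each, and recurse on the components that arise. Every vertex $u$ is the top of exactly one set $C_u$ in this recursion. Let $T'$ be the forest in which the children of $u$ are the tops of the components of $G[C_u]-u$. Then $C_u$ consists of $u$ and its $T'$-descendants, and $T'$-ancestors are $T$-ancestors. Let $N(C_u)$ be the set of vertices outside $C_u$ with a neighbor in $C_u$. If $u'$ is the $T'$-parent of $u$, then $C_u$ is a component of $G[C_{u'}]-u'$, so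
\begin{equation}\label{eq:nbr}
N(C_u)\subseteq N(C_{u'})\cup\{u'\};
\end{equation}
for a root $u$ of $T'$, $N(C_u)=\emptyset$. By induction $N(C_u)$ consists of $T'$-ancestors of $u$. These form a chain of $T$, so their layers are distinct. For each $T'$-ancestor $y$ of $u$, the set $C_u$ lies in one component of $G[C_y]-y$, so by~\eqref{eq:side} the layer $\ell(y)$ is outside the interval $[\min\ell(C_u),\max\ell(C_u)]$. If $y\in N(C_u)$, then $\ell(y)$ is within $1$ of that interval, so it equals $\min\ell(C_u)-1$ or $\max\ell(C_u)+1$. Hence $|N(C_u)|\le2$.

Give node $u$ of $T'$ the bag $\{u\}\cup N(C_u)$ and join the trees of $T'$ arbitrarily. Let $yv$ be an edge. If $y\in C_v$ and $v\in C_y$, then each is the top of a set containing the other, so each is a $T$-ancestor of the other, which is impossible; say $y\notin C_v$. Then $y\in N(C_v)$ and the bag of $v$ contains the edge. If the bag of $u\ne y$ contains $y$, then $y$ is a $T'$-ancestor of $u$ and by~\eqref{eq:nbr} the bag of the parent of $u$ contains $y$ as well; so the nodes whose bags contain $y$ form a subtree with root $y$. This is a tree decomposition of width at most $2$.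
\end{proof}

\subsection{Disjoint unions of apex grids}

The expressions above use disjoint unions of large graphs, and $\mathcal G$ contains arbitrarily large complete bipartite minors. Neither feature is essential for a negative answer. An expression is \emph{linear} if one operand of every disjoint union is a single new vertex. Let $K_1\vee\mathrm{Grid}_{n\times n}$ be the $n\times n$ grid with an added universal vertex, the \emph{apex}, and let
\[
\mathcal A=\{N\cdot(K_1\vee\mathrm{Grid}_{n\times n}):n,N\ge1\}
\]
be the class of disjoint unions of $N$ copies of it. A single copy is easy to transduce: add an isolated vertex colored $U$ to the grid and use $E(x,y)\vee U(x)\vee U(y)$. With many copies, each grid vertex must recognize its own apex, and the family lemma shows that this confines a whole grid to a bounded part of $Q$.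

We need three known results. A formula $\psi(x,y)$ is \emph{$\rho$-local} if for all structures $A$ and elements $a,b$ we have $A\models\psi(a,b)$ exactly when $A[N_\rho(a)\cup N_\rho(b)]\models\psi(a,b)$; Boolean combinations of $\rho$-local formulas are $\rho$-local. Gaifman's theorem implies that every formula $\varphi(x,y)$ is equivalent to a Boolean combination of sentences and $\rho$-local formulas, for some $\rho$ depending on $\varphi$. Second, the outputs of a fixed FO transduction on graphs of bounded tree-width have bounded clique-width~\cite{CE}. Third, the $n\times n$ grid has clique-width $n+1$ for $n\ge3$~\cite{GR}.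

\begin{theorem}\label{thm:apex}
The class $\mathcal A$ is $K_6$-minor-free, hence nowhere dense and monadically stable. It is built by linear expressions with $6$ tags over $\mathcal P^\sigma$, where $\sigma$ has one copy, one color $U$, $\delta$ always true and $\varphi(x,y)=E(x,y)\vee x=y\vee U(x)\vee U(y)$. For all $\Delta,t$, no FO transduction produces $\mathcal A$ from subgraphs of products $Q\boxtimes M$ with $\Delta(Q)\le\Delta$ and $\operatorname{tw}(M)\le t$.
\end{theorem}

\begin{proof}
\emph{Minors.} A $K_6$-minor lies in one component, and deleting the branch set that contains the apex (or any branch set, if none does) leaves a $K_5$-minor of a planar graph, which does not exist. So $K_6$ is not a depth-$d$ minor for any $d$, and Theorem~\ref{thm:AA} applies.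

\emph{Expression.} Coloring one end-vertex of the path on $n+1$ vertices with $U$ yields the loop graph $H\in\mathcal P^\sigma$ consisting of the reflexive path $1,\dots,n$ and a vertex $\star$ adjacent to all vertices. Grid vertices in row $i$ get position $i$, and apices get position $\star$. The tags are $\mathsf{cur}_0,\mathsf{cur}_1,\mathsf{prev}_0,\mathsf{prev}_1,\mathsf{wait},\mathsf{dead}$. Vertices are added one at a time, copy by copy and, within a copy, column by column. At the start of a column, the previous column of the copy (if any) has tags $\mathsf{prev}_{i\bmod2}$, earlier columns of the copy have tag $\mathsf{wait}$, and finished copies have tag $\mathsf{dead}$. Add the vertices of the column, the one in row $i$ with tag $\mathsf{cur}_{i\bmod2}$. Join $\mathsf{cur}_0$ with $\mathsf{cur}_1$: rows of different parity at distance at most $1$ are consecutive, so this adds the vertical edges of the column and nothing else. Join $\mathsf{cur}_\epsilon$ with $\mathsf{prev}_\epsilon$ for $\epsilon=0,1$: rows of equal parity at distance at most $1$ are equal, so this adds the horizontal edges to the previous column and nothing else. Retag $\mathsf{prev}_\epsilon\to\mathsf{wait}$ and then $\mathsf{cur}_\epsilon\to\mathsf{prev}_\epsilon$.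 After the last column retag $\mathsf{prev}_\epsilon\to\mathsf{wait}$, add the apex with tag $\mathsf{cur}_0$, and join $\mathsf{cur}_0$ with $\mathsf{wait}$; as $\star$ is adjacent to every position, the apex is joined to the whole grid of this copy. Retag $\mathsf{cur}_0$ and $\mathsf{wait}$ to $\mathsf{dead}$ and start the next copy.

\emph{Lower bound.} Suppose that $\tau$ produces $\mathcal A$ for some $\Delta,t\ge1$. Let $N$ be given by Lemma~\ref{lem:family} for $N'=w+2$; it does not depend on $n$. Fix $n$, let $G=N\cdot(K_1\vee\mathrm{Grid}_{n\times n})$ be an output on $G'\subseteq Q\boxtimes M_0$, and use the setting of Section~\ref{sec:wreach}. Apply Lemma~\ref{lem:family} to the apices $u_1,\dots,u_N$ and fix $k\in J$. A grid vertex $b$ of copy $k$ is not an apex and is adjacent to $u_k$ and to no other apex. By Lemma~\ref{lem:family}(iii), $S(u_k)\cap S(b)\ne\emptyset$, so $\operatorname{dist}_Q(\kappa(u_k),\kappa(b))\le2r$.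

We now cut away the rest of $Q$. Deleting remote elements may change the truth value of $\varphi$, so we first make it local. Write $\varphi$ as a Boolean combination of sentences and $\rho$-local formulas, and replace each sentence by its truth value in $A$. The result is a $\rho$-local formula $\psi$ that agrees with $\varphi$ on $A$ and belongs to a finite set $\Psi$ depending only on $\tau$. Let $Q_0$ be the subgraph of $Q$ induced by the ball of radius $2r+\rho$ about $\kappa(u_k)$ and let $X=\{z\in V(A):\kappa(z)\in V(Q_0)\}$. An edge of the Gaifman graph moves $\kappa$ by at most one step, so $X$ contains $N_\rho(b)$ for every grid vertex $b$ of copy $k$, and this ball is the same in $A[X]$ as in $A$. By locality, for distinct grid vertices $a,b$ of copy $k$,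
\[
ab\in E(G)\iff A\models\psi(a,b)\iff A[X]\models\psi(a,b).
\]
All copies of a vertex of $G'$ have the same $Q$-coordinate, so $A[X]$ consists of the $c$ colored copies of the graph $G''=G'[V(G')\cap(V(Q_0)\times V(M_0))]$. By (T2) and (T3), $\operatorname{tw}(G'')<(\Delta+1)^{2r+\rho}(t+1)$, a constant. Let $\tau_\psi$ be the transduction with $c$ copies, the colors of $\tau$ and a new color $U'$, vertex formula $U'(x)$ and adjacency formula $\psi$. Marking the grid vertices of copy $k$ with $U'$ shows that the $n\times n$ grid is an output of $\tau_\psi$ on $G''$. Thus every grid is an output of one of the finitely many transductions $\tau_\psi$, $\psi\in\Psi$, on a graph of bounded tree-width, and grids have bounded clique-width by~\cite{CE}. This contradicts~\cite{GR}.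
\end{proof}

With $\Delta=2$, Theorem~\ref{thm:apex} gives a second negative answer to the Question, independent of Theorem~\ref{thm:blowup}.

\begin{thebibliography}{9}

\bibitem{AA}
Adler and Adler, \emph{European J. Combin.} 36 (2014).

\bibitem{CE}
Courcelle and Engelfriet, \emph{Graph Structure and Monadic Second-Order Logic}, 2012.

\bibitem{GR}
Golumbic and Rotics, 2000.

\bibitem{HJ}
Petr Hlin\v{e}n\'y and Jan Jedelsk\'y, Hereditary Graph Product Structure and $\mathcal H$-clique-width, arXiv:2403.16789 (2024).

\bibitem{PZ}
Podewski and Ziegler, 1978.

\end{thebibliography}
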